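\title{Locally proportional cake cutting with polynomially many queries}

\begin{abstract}
A cake is divided among $n$ agents who are the vertices of a graph. The division is locally proportional if every agent values her own piece at least as much as the average of her neighbors' pieces. We show that such a division can be found with $O(n^{57})$ queries in the Robertson--Webb model, for every graph and all valuations. One agent cuts the cake into many cells of equal value to her, and thin slivers are shaved off at the scale of the other agents' errors. Either the agents disagree about the slivers, and trading them creates a profit that exceeds the errors, or they nearly agree, and the slivers serve as money with which the errors are paid off. The method extends to weighted and directed networks, and it determines when all inequalities can be made strict.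
\end{abstract}

\section{The problem and the main result}

The cake is the interval $[0,1]$, to be divided among agents $1,\dots,n$. Agent $i$ has a \emph{valuation} $v_i$, a non-atomic Borel probability measure on $[0,1]$. An \emph{allocation} $A=(A_1,\dots,A_n)$ is a partition of the cake into pieces, each a finite union of intervals (possibly empty); agent $i$ receives $A_i$. Single points have value $0$, so we treat intervals that share only an endpoint as disjoint and give such an endpoint to either side at the end.

In the \emph{Robertson--Webb model} an algorithm learns about the valuations only through two kinds of queries: $\mathrm{Eval}_i(x,y)$ returns $v_i([x,y])$, and $\mathrm{Cut}_i(x,\alpha)$, for $0\le\alpha\le v_i([x,1])$, returns a point $y$ with $v_i([x,y])=\alpha$. Such a point exists because $y\mapsto v_i([x,y])$ is continuous; it need not be unique, and the algorithm must work with any valid answer. Only queries are counted: computation on the real numbers returned is free. The \emph{query complexity} of a fairness notion is the worst-case number of queries needed to output an allocation that satisfies it.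

An allocation is \emph{proportional} if $v_i(A_i)\ge 1/n$ for all $i$, and \emph{envy-free} if $v_i(A_i)\ge v_i(A_j)$ for all $i,j$. Now let $G$ be an undirected simple graph on the agents, given as part of the input, and let $N(i)$ be the set of neighbors of $i$. An allocation is \emph{locally proportional} if every agent $i$ with $N(i)\ne\emptyset$ satisfies
\begin{equation}\label{eq:lp}
v_i(A_i)\ \ge\ \frac1{|N(i)|}\sum_{j\in N(i)}v_i(A_j).
\end{equation}
For an agent adjacent to all others, \eqref{eq:lp} reads $v_i(A_i)\ge(1-v_i(A_i))/(n-1)$, that is, $v_i(A_i)\ge1/n$; on the complete graph we recover proportionality. For an agent with one neighbor, \eqref{eq:lp} says that she does not envy that neighbor. Every envy-free allocation is locally proportional for every $G$, and envy-free allocations always exist, so the question is not existence but cost. Some graphs are cheap. On a star, the center cuts the cake into $n$ parts of equal value to her, the leaves in turn take their favorite remaining part, and the center keeps the last one; no leaf envies the center, because the center's part was available when the leaf chose.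

Proportionality has query complexity $\Theta(n\log n)$. Envy-freeness has query complexity $\Omega(n^2)$, and no polynomial upper bound is known for it. Local proportionality requires $\Omega(n^2)$ queries in the worst case over graphs and valuations. The following question comes from Tucker-Foltz \cite{TF}: is there an algorithm that, for every $n$, every graph $G$ on $n$ agents and all valuations, outputs a locally proportional allocation with a number of queries bounded by a polynomial in $n$?

Either answer is plausible. Like proportionality, the notion imposes a single inequality per agent, and $n$ linear inequalities are easy to satisfy approximately. Like envy-freeness, it makes an agent care how the rest of the cake is distributed, so that no agent can be served and then forgotten; and when the agents nearly agree, the inequalities have almost no slack in which to hide an approximation error. The answer is nevertheless positive.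

\begin{theorem}\label{thm:main}
For every undirected simple graph $G$ on $n$ agents and all non-atomic valuations, a locally proportional allocation of the whole cake can be found with $O(n^{57})$ Robertson--Webb queries.
\end{theorem}

Thus the query complexity of local proportionality lies between $\Omega(n^2)$ and $O(n^{57})$; we have not tried to optimize the exponent. Section~\ref{sec:laplacian} restates the problem in terms of a matrix, Section~\ref{sec:three} shows the method on three agents, and Sections~\ref{sec:fractional}--\ref{sec:count} contain the proof. Section~\ref{sec:weighted} treats weighted and directed networks, and Section~\ref{sec:strict} determines when \eqref{eq:lp} can be strict for everyone.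

\section{The Laplacian form of the problem}\label{sec:laplacian}

Let $V=\{1,\dots,n\}$. The \emph{Laplacian} of $G$ is the matrix $L$ with $L_{jj}=|N(j)|$, with $L_{jl}=-1$ if $jl$ is an edge, and with all other entries $0$. For an allocation $A$ put
\begin{equation}\label{eq:h}
h_j(A)=\sum_{l\in V}L_{jl}\,v_j(A_l).
\end{equation}
Multiplying \eqref{eq:lp} by $|N(j)|$ shows that $A$ is locally proportional if and only if $h_j(A)\ge0$ for all $j$. We call $h_j(A)$ the \emph{surplus} of agent $j$. More generally, if $\sigma$ assigns the sets $D$ of a finite disjoint family to agents, put $h_j(\sigma)=\sum_DL_{j\sigma(D)}v_j(D)$; the surplus is additive over disjoint families.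

The proof uses three properties of $L$. For $g\in\mathbb R^n$ let $\operatorname{osc}(g)=\max_lg_l-\min_lg_l$.
\begin{itemize}
\item[(L1)] $L_{jl}\le0$ for $j\ne l$, and $0\le L_{jj}\le n$.
\item[(L2)] All row sums and all column sums of $L$ are $0$.
\item[(L3)] There is a constant $0<c\le1$ such that $\max_l(Lg)_l\ge c\operatorname{osc}(g)$ and $\max_l(L^Tg)_l\ge c\operatorname{osc}(g)$ for all $g\in\mathbb R^n$.
\end{itemize}
We keep $L$ and $L^T$ apart because the matrices of Section~\ref{sec:weighted} are not symmetric. By (L1) and (L2), the off-diagonal entries of row $j$, and those of column $j$, have absolute values adding up to $L_{jj}$. Hence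
\begin{equation}\label{eq:abs}
|L_{jl}|\le n,\qquad \sum_l|L_{jl}|\le2n,\qquad\sum_j|L_{jl}|\le2n .
\end{equation}

\begin{theorem}\label{thm:matrix}
Let $n\ge2$ and let the $n\times n$ matrix $L$ satisfy \textup{(L1)--(L3)} with constant $c$. For all valuations, an allocation $A$ with $h_j(A)\ge0$ for all $j$ can be found with $O(n^{37}c^{-10})$ queries.
\end{theorem}

Property (L3) is a quantitative form of connectedness.

\begin{lemma}\label{lem:conn}
Let $n\ge2$, let $L$ satisfy \textup{(L1)} and \textup{(L2)}, and let $\mu>0$. Suppose that the pairs $\{j,l\}$ with $-(L_{jl}+L_{lj})/2\ge\mu$ form a connected graph on $V$. Then \textup{(L3)} holds with $c=\mu/n^2$.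
\end{lemma}

\begin{proof}
There is at least one such pair, so $\mu\le n$ by \eqref{eq:abs} and $c\le1$. The symmetric matrix $Z=(L+L^T)/2$ has zero row sums, so
\[
\sum_{j<l}(-Z_{jl})(g_j-g_l)^2=-\frac12\sum_{j,l}Z_{jl}\bigl(g_j^2+g_l^2-2g_jg_l\bigr)=g^TZg=g^TLg .
\]
All terms on the left are nonnegative. Keep those along a path with at most $n-1$ edges from a maximum to a minimum of $g$. The differences along the path add up to $\operatorname{osc}(g)$, so the Cauchy--Schwarz inequality gives $g^TLg\ge\mu\operatorname{osc}(g)^2/(n-1)$. Let $m=\max_l(Lg)_l$. The entries of $Lg$ add up to $0$ because the column sums vanish; hence $m\ge0$ and $g^TLg=\sum_l(g_l-\min g)(Lg)_l\le n\,m\operatorname{osc}(g)$. The two bounds give $m\ge\mu\operatorname{osc}(g)/n^2$. The hypotheses hold for $L^T$ as well, which gives the second inequality.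
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:matrix}]
Choose a connected component $B$ of $G$ and give the whole cake to $B$. An agent outside $B$ and all her neighbors receive nothing, so she compares $0$ with $0$. If $|B|=1$ we are done. Otherwise the Laplacian of $B$ satisfies (L1) and (L2) with $|B|$ in place of $n$, and Lemma~\ref{lem:conn} with $\mu=1$ gives (L3) with $c=|B|^{-2}$. Theorem~\ref{thm:matrix} gives $O(|B|^{57})$ queries.
\end{proof}

The next lemma will compute the payments between agents. Let $\mathbf1=(1,\dots,1)$ and $\|z\|_\infty=\max_l|z_l|$.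

\begin{lemma}\label{lem:solve}
Let $L$ satisfy \textup{(L2)} and \textup{(L3)}. For every $z\in\mathbb R^n$ with $\sum_lz_l=0$ there is $u\in\mathbb R^n$ with $Lu=z$, $\sum_lu_l=0$ and $\|u\|_\infty\le\|z\|_\infty/c$.
\end{lemma}

\begin{proof}
By (L3), $Lg=0$ forces $g$ to be constant, and $L\mathbf1=0$ by (L2); so $L$ has rank $n-1$. Its image lies in the hyperplane $\sum_lz_l=0$ since the column sums vanish, and therefore equals it. Subtract a multiple of $\mathbf1$ from a solution to get $\sum_lu_l=0$. Then $\min u\le0\le\max u$, so $\|u\|_\infty\le\operatorname{osc}(u)\le\|z\|_\infty/c$ by (L3).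
\end{proof}

\begin{example}[no slack]\label{ex:identical}
Let $L$ be the Laplacian of a graph and $B$ a component all of whose agents have the same valuation $v$. Then for every allocation
\[
\sum_{j\in B}h_j(A)=\sum_{l\in B}v(A_l)\sum_{j\in B}L_{jl}=0 .
\]
So a locally proportional allocation has $h_j(A)=0$ for all $j\in B$. If $B=V$, the vector $(v(A_l))_l$ lies in the kernel of $L$, and every piece is worth exactly $1/n$. This case is easy, but valuations arbitrarily close to it are allowed, and the query bound may not depend on how close they are.
\end{example}

\section{Three agents on a path}\label{sec:three}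

Take the path $1-2-3$, for which
\[
h_1=v_1(A_1)-v_1(A_2),\quad h_2=2v_2(A_2)-v_2(A_1)-v_2(A_3),\quad h_3=v_3(A_3)-v_3(A_2).
\]
This graph is a star, but we ignore that shortcut and let agent $1$ cut the cake into three cells $C_1,C_2,C_3$ worth $1/3$ to her. Suppose that agent $2$ values the cells at $\frac13+2a,\ \frac13-a,\ \frac13-a$ and agent $3$ at $\frac13+2b,\ \frac13-b,\ \frac13-b$, where $a,b>0$ are tiny and unrelated. Give one cell to each agent. The surpluses depend only on the owner of $C_1$; if it is agent $1$, $2$, $3$, then $(h_1,h_2,h_3)$ is respectively
\begin{equation}\label{eq:three}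
(0,-3a,0),\qquad(0,6a,-3b),\qquad(0,-3a,3b).
\end{equation}
None of these is nonnegative. We repair this with a small set $X$, made of one sliver from each cell, of total value $F_j>0$ to agent $j$. For simplicity let each sliver be worth $F_j/3$ to agent $j$. There are two extreme situations.

\emph{The agents disagree about $X$.} Suppose $X=Y_1\cup Y_2\cup Y_3$, where agent $j$ values only $Y_j$. Removing the slivers from the cells does not change \eqref{eq:three}, because everybody loses the same amount in the eyes of each agent. Giving $Y_j$ to $j$ raises $h_j$ by $L_{jj}F_j$. The first assignment becomes $(F_1,\,2F_2-3a,\,F_3)$, which is positive once $F_2>3a/2$.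

\emph{The agents agree about $X$ up to scale.} Suppose $v_j(Y)=F_j\varphi(Y)$ for all $Y\subseteq X$, with one probability measure $\varphi$. Then $X$ is money, and $F_j$ is agent $j$'s exchange rate. Leave the slivers in their cells, so that each agent holds a third of the money, and measure surpluses in money: $y_j=h_j/F_j$. If agent $l$'s holding changes by $u_l$, where $\sum_lu_l=0$, then $y$ changes to $y+Lu$. Payments cannot change $\sum_jy_j$, since the column sums of $L$ vanish; but by Lemma~\ref{lem:solve} they can make all $y_j$ equal. So we need an assignment with $\sum_jy_j>0$. With $a'=a/F_2$ and $b'=b/F_3$ the three totals in \eqref{eq:three} are $-3a'$, $6a'-3b'$ and $3b'-3a'$. They add up to $0$ and the first is negative, so another one is positive. For $a'=b'=\omega$ take the second assignment: $y=(0,6\omega,-3\omega)$ has mean $\omega$, and $Lu=(\omega,-5\omega,4\omega)$ is solved by $u=\frac\omega3(-2,-5,7)$. Agents $1$ and $2$ pay $2\omega/3$ and $5\omega/3$ to agent $3$, and then $h_j=\omega F_j>0$ for all $j$. Agent $2$ can afford this if $\omega\le1/5$.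

The general proof must supply four things. First, these two situations have to exhaust all cases quantitatively: either trading $X$ yields a definite profit, or the agents almost agree on it (Section~\ref{sec:fractional}). Second, $X$ must have the right scale (Section~\ref{sec:slivers}). It must be large compared with every agent's errors, as both computations show. It must also not be too large: with polynomially many queries we can certify agreement only on polynomially many pieces of $X$, these pieces are the coins, and a payment of size $\omega$ needs coins smaller than $\omega$. Third, slivers are in general not of equal value, so removing them costs something (Section~\ref{sec:gain}). Fourth, coins are indivisible and only approximately agreed upon, so the total surplus has to be positive by a margin comparable with the volume of payments (Section~\ref{sec:money}).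

\section{Fractional assignments: rounding and a dichotomy}\label{sec:fractional}

A \emph{fractional assignment} of a finite set $S$ is a matrix $x=(x_{pl})_{p\in S,\,l\in V}$ with $x\ge0$ and $\sum_lx_{pl}=1$ for every $p$. The row of $p$ is \emph{fractional} if it has at least two positive entries; otherwise it assigns $p$ to one agent.

\begin{lemma}\label{lem:vertex}
Consider the fractional assignments of $S$ that satisfy $m$ further linear equations or weak inequalities. If there is one, there is one with at most $m$ fractional rows.
\end{lemma}

\begin{proof}
These assignments form a nonempty polytope in $\mathbb R^d$, $d=n|S|$, which has a vertex. At a vertex, $d$ linearly independent constraints hold with equality. At most $|S|+m$ of them are not of the form $x_{pl}=0$, so at most $|S|+m$ entries are positive. Every row has a positive entry and every fractional row has two.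
\end{proof}

Let $X$ be a finite union of intervals and $S$ a finite partition of $X$ into intervals. Put $F_j=v_j(X)$ and $W=\{j:F_j>0\}$, and assume $W\ne\emptyset$. The agents may value $X$ on very different scales, so we normalize: $\varphi_j(p)=v_j(p)/F_j$ for $j\in W$ and $\varphi_j(p)=0$ for $j\notin W$. For a fractional assignment $x$ of $S$ let
\[
s_j(x)=\sum_{p\in S}\sum_lL_{jl}\varphi_j(p)x_{pl},\qquad s^*(S)=\max_x\min_{j\in W}s_j(x).
\]
If $x$ has no fractional row, it is an assignment $\psi$ of the pieces and $h_j(\psi)=s_j(x)F_j$. Thus $s^*(S)$ is the relative profit that a fractional distribution of $X$ can guarantee to all agents who value $X$. Once all $v_j(p)$ are known, $s^*(S)$ and the assignment in the next lemma need no further queries, the latter being one of finitely many.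

\begin{lemma}[rounding]\label{lem:round}
Let $|L_{jl}|\le n$ for all $j,l$, and let $\varphi_j(p)\le\varepsilon$ for all $j\in W$ and $p\in S$. For every fractional assignment $x$ of $S$ there is an assignment $\psi$ of the pieces of $S$ to agents with $h_j(\psi)\ge(s_j(x)-2n^2\varepsilon)F_j$ for all $j\in W$. In particular one can achieve $h_j(\psi)\ge(s^*(S)-2n^2\varepsilon)F_j$ for all $j\in W$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:vertex} there is $x'$ with $s_j(x')\ge s_j(x)$ for all $j\in W$ and at most $|W|\le n$ fractional rows. Give each fractional piece $p$ to an arbitrary agent. Its contribution to $s_j$ has absolute value at most $n\varphi_j(p)$ before and after, so it changes by at most $2n\varepsilon$.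
\end{proof}

This is where having only one inequality per agent pays. The uniform assignment $x\equiv1/n$ has $s_j(x)=0$ because the row sums vanish, so for $X=[0,1]$ and pieces worth at most $\varepsilon$ to everyone the lemma gives $h_j\ge-2n^2\varepsilon$. To get $h_j\ge0$ we need $s^*(S)\ge2n^2\varepsilon$, and this requires disagreement. For two adjacent agents who both value $X$, for instance, $s_1(x)+s_2(x)=\sum_p(\varphi_1(p)-\varphi_2(p))(x_{p1}-x_{p2})$, so $s^*(S)\le\frac12\sum_p|\varphi_1(p)-\varphi_2(p)|$. The next lemma is the converse: nothing but agreement prevents a profit. It uses the minimax theorem: if $f$ is bilinear and $\mathcal X,\Lambda$ are compact convex sets, then $\max_{x\in\mathcal X}\min_{\lambda\in\Lambda}f(x,\lambda)=\min_{\lambda\in\Lambda}\max_{x\in\mathcal X}f(x,\lambda)$.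

\begin{lemma}[dichotomy]\label{lem:dich}
Let $L$ satisfy \textup{(L3)}. If $0<\eta\le c/(2n)$ and $s^*(S)<\eta$, then $W=V$ and $\sum_{p\in S}|\varphi_j(p)-\varphi_l(p)|\le4n\eta/c$ for all $j,l$.
\end{lemma}

\begin{proof}
Let $\lambda$ range over the probability vectors supported on $W$, so that $\min_{j\in W}s_j(x)=\min_\lambda\sum_j\lambda_js_j(x)$. With $g_j(p)=\lambda_j\varphi_j(p)$ we have $\sum_j\lambda_js_j(x)=\sum_p\sum_l(L^Tg(p))_l\,x_{pl}$, and the maximum of this over $x$ is $\sum_p\max_l(L^Tg(p))_l$. By the minimax theorem some $\lambda$ makes this sum equal to $s^*(S)<\eta$, and (L3) gives $\sum_p\operatorname{osc}(g(p))<\eta/c$. Now $\sum_pg_j(p)=\lambda_j$ for every $j\in V$, both sides being $0$ if $j\notin W$. Hence for all $j,l$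
\[
|\lambda_j-\lambda_l|\le\sum_p|g_j(p)-g_l(p)|<\frac\eta c\le\frac1{2n}.
\]
Some $\lambda_l$ is at least $1/n$, so every $\lambda_j$ exceeds $1/(2n)$, and $W=V$. Finally $\lambda_j|\varphi_j(p)-\varphi_l(p)|\le|g_j(p)-g_l(p)|+|\lambda_j-\lambda_l|\varphi_l(p)$. Summing over $p$ bounds $\lambda_j\sum_p|\varphi_j(p)-\varphi_l(p)|$ by $2\eta/c$.
\end{proof}

For the whole cake $\varphi_j=v_j$, and $|v_j(Y)-v_l(Y)|\le\sum_{p\in S}|v_j(p)-v_l(p)|$ for every union $Y$ of pieces. This gives the following form.

\begin{corollary}\label{cor:dich}
Let $L$ satisfy \textup{(L3)}, let $S$ be a partition of $[0,1]$ into intervals and let $0<\eta\le c/(2n)$. If $|v_j(Y)-v_l(Y)|>4n\eta/c$ for some agents $j,l$ and some union $Y$ of pieces of $S$, then $s^*(S)\ge\eta$.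
\end{corollary}

\section{Cells and slivers}\label{sec:slivers}

We now prove Theorem~\ref{thm:matrix}. Fix $n\ge2$, $L$ and $c$. All queries are asked in the four steps of this section.

\subsection*{Parameters}
Put
\begin{gather*}
\eta=\frac{c^3}{6656\,n^9},\qquad\rho=\frac{16n^3\eta}c=\frac{c^2}{416\,n^6},\qquad\theta=\frac\eta{8n},\qquad\varepsilon=\frac\eta{16n^2},\\
r=\Bigl\lceil\frac{4n}\eta\Bigr\rceil,\qquad\kappa=nr^2+r,\qquad N=n\kappa,\qquad M=\Bigl\lceil\frac{32n^3}{c\theta}\Bigr\rceil .
\end{gather*}
There will be $N$ cells, $\kappa$ for each agent; $\kappa$ slivers, each cut into $M$ coins; $\theta$ bounds the ratio of errors to the value of a sliver; and $\eta$ is the threshold between profit and agreement. The order of choice is this: the money case dictates the accuracy $\rho$ to which coins must be agreed upon, $\rho$ dictates $\eta$, the profit $\eta$ dictates $\theta,\varepsilon,r,\kappa$, and $\theta$ dictates $M$. We have $\eta\le c/(2n)$, hence $\theta\le1$ and $r\ge8n^2/c$, so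
\begin{equation}\label{eq:par}
\frac nr\le\frac\eta4,\qquad\kappa\ge r^2\ge\frac{64n^4}{c^2},\qquad\theta M\ge\frac{32n^3}c .
\end{equation}

\subsection*{Marking}
Let $J=[a,b]$ be an interval with $v_j(J)$ known, and let $\alpha>0$. Agent $j$ \emph{marks $J$ in steps of $\alpha$} if we ask $\mathrm{Cut}_j(a,i\alpha)$ for every positive integer $i$ with $i\alpha<v_j(J)$. This takes at most $v_j(J)/\alpha$ queries. The answers increase with $i$ and lie strictly between $a$ and $b$, because $0<i\alpha<v_j(J)$. They split $J$ into intervals worth at most $\alpha$ to $j$, and exactly $\alpha$ if $v_j(J)$ is a positive integer multiple of $\alpha$.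

\subsection*{Step 1: cells}
Agent $1$ marks the cake in steps of $1/N$, producing \emph{cells} $C_1,\dots,C_N$ with $v_1(C_k)=1/N$. All agents evaluate all cells. The \emph{errors} are
\[
e_j(k)=v_j(C_k)-\frac1N,\qquad\delta_j=\max_k|e_j(k)|,
\]
so that $\sum_ke_j(k)=0$ and $\delta_1=0$. An assignment $\sigma\colon\{1,\dots,N\}\to V$ of the cells is \emph{balanced} if every agent gets exactly $\kappa$ cells. Then the terms $1/N$ contribute $\frac\kappa N\sum_lL_{jl}=0$ to the surplus, and only the errors remain:
\begin{equation}\label{eq:bal}
h_j^C(\sigma):=\sum_kL_{j\sigma(k)}v_j(C_k)=\sum_lL_{jl}\sum_{\sigma(k)=l}e_j(k).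
\end{equation}

\subsection*{Step 2: large errors}
A sliver will be worth $\delta_j/\theta$ to agent $j$ and must fit inside a cell. If it does not fit, the disagreement is polynomially large and can be exploited directly. Suppose $\delta_j\ge\theta/(2N)$ for some $j$, and put
\[
\eta'=\frac{c\theta}{16nN},\qquad\varepsilon'=\frac{\eta'}{4n^2}.
\]
Every agent marks the cake in steps of $\varepsilon'$. Let $S'$ be the partition defined by all marks and all cell boundaries; all agents evaluate all its pieces. A cell $C_k$ with $|e_j(k)|=\delta_j$ satisfies $|v_j(C_k)-v_1(C_k)|\ge\theta/(2N)>\theta/(4N)=4n\eta'/c$, and $\eta'\le c/(2n)$. So $s^*(S')\ge\eta'$ by Corollary~\ref{cor:dich}, and Lemma~\ref{lem:round} gives an allocation with $h_i\ge\eta'-2n^2\varepsilon'=\eta'/2>0$ for all $i$. We output it and stop.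

From now on $\delta_j<\theta/(2N)$ for all $j$. Let $E=\{j:\delta_j>0\}$. If $E=\emptyset$, any balanced assignment has all $h_j=0$ by \eqref{eq:bal}, and we stop. So let $E\ne\emptyset$.

\subsection*{Step 3: slivers}
For $j\in E$ put $\tau_j=\delta_j/\theta$. Then $\tau_j<1/(2N)<1/N-\delta_j\le v_j(C_k)$ for every $k$. Let $a_k$ be the left endpoint of $C_k$ and ask $z_{jk}=\mathrm{Cut}_j(a_k,\tau_j)$ for all $j\in E$ and all $k$; the answers lie inside $C_k$ since $\tau_j<v_j(C_k)$. The \emph{sliver} of $C_k$ is $X_k=[a_k,\max_{j\in E}z_{jk}]$. It satisfies $v_j(X_k)\ge\tau_j$ for all $j\in E$, with equality for an agent whose point is rightmost. Among $N=n\kappa$ cells and at most $n$ agents, some agent $j^*\in E$ has equality in at least $\kappa$ cells. Fix a set $K$ of exactly $\kappa$ such cells, let $X=\bigcup_{k\in K}X_k$, and let all agents evaluate the slivers $X_k$, $k\in K$; the other slivers are not used. With $F_j=v_j(X)$ and $W$ as in Section~\ref{sec:fractional},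
\begin{equation}\label{eq:scale}
\kappa\delta_j\le\theta F_j\ \text{ for all }j\in V,\qquad\kappa\delta_{j^*}=\theta F_{j^*},\qquad v_{j^*}(X_k)=\frac{F_{j^*}}\kappa\ \text{ for all }k\in K .
\end{equation}
For $j\in E$ the inequality is $F_j\ge\kappa\tau_j$, and for $j\notin E$ its left side is $0$. In particular $E\subseteq W$. The inequality says that $X$ is large enough for everyone, and the equalities say that it is no larger than necessary for one agent. A few Cut queries per cell reach this scale however small the $\delta_j$ are.

\subsection*{Step 4: coins and the test}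
Agent $j^*$ marks each $X_k$, $k\in K$, in steps of $\tau_{j^*}/M$. This gives a partition $S_0$ of $X$ into $\kappa M$ \emph{coins}, $M$ in each sliver, with $\varphi_{j^*}(q)=1/(\kappa M)$ for every coin $q$. In addition each $j\in W$ marks each $X_k$, $k\in K$, in steps of $\varepsilon F_j$. Let $S$ be the refinement of $S_0$ by all these marks, so that $\varphi_j(p)\le\varepsilon$ for all $j\in W$ and $p\in S$. All agents evaluate all pieces of $S$, and we compute $s^*(S)$. If $s^*(S)\ge\eta$ we are in the \emph{gain case}, otherwise in the \emph{money case}.

\section{The gain case}\label{sec:gain}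

Let $s^*(S)\ge\eta$. We take the slivers away from the owners of their cells and redistribute them by Lemma~\ref{lem:round}. For a balanced $\sigma$ put
\[
h_j^X(\sigma)=\sum_{k\in K}L_{j\sigma(k)}v_j(X_k);
\]
this is what agent $j$'s surplus loses when the slivers are removed, and it must be small compared with $\eta F_j$. Rounding a fractional assignment does not achieve this, because a single sliver may carry all of $F_j$, and if $j$ owned that cell she would lose $L_{jj}F_j$. Owning a cell of $K$ is therefore a burden, and we let the agents choose their burdens in turn. The heaviest ones are left over, and they go to $j^*$, for whom all slivers weigh the same.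

\begin{lemma}\label{lem:robin}
There is a balanced $\sigma$ with $h_j^X(\sigma)\le\frac\eta4F_j$ for all $j\in V$.
\end{lemma}

\begin{proof}
In each of $r^2$ rounds, every agent $j$ in turn picks a remaining $k\in K$ with smallest $v_j(X_k)$. Of the $\kappa=nr^2+r$ cells of $K$, exactly $r$ remain, and they go to $j^*$. No agent has more than $r^2+r\le\kappa$ cells, and the numbers missing to $\kappa$ add up to $n\kappa-\kappa$, the number of cells outside $K$; so these can be distributed to make $\sigma$ balanced.

Agent $j^*$ has $r^2+r$ cells of $K$ and every other agent has $r^2$. By \eqref{eq:scale}, the vanishing row sum and \eqref{eq:par},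
\[
h_{j^*}^X(\sigma)=L_{j^*j^*}\,r\,\frac{F_{j^*}}\kappa\le\frac nrF_{j^*}\le\frac\eta4F_{j^*}.
\]
Let $j\ne j^*$ and $l\ne j$. Let $j$ pick $\alpha_t$ and $l$ pick $\beta_t$ in round $t$. When $j$ picked $\alpha_t$ with $t<r^2$, the cell $\beta_{t+1}$ was available, so $v_j(X_{\alpha_t})\le v_j(X_{\beta_{t+1}})$. When she made her last pick $\alpha_{r^2}$, the $r$ leftover cells were available, so $(r+1)v_j(X_{\alpha_{r^2}})\le F_j$. Writing $X^i$ for the union of the $X_k$ with $k\in K$ and $\sigma(k)=i$, we get $v_j(X^j)\le v_j(X^l)+F_j/(r+1)$. Since $L_{jj}=\sum_{l\ne j}(-L_{jl})$ with nonnegative terms,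
\[
h_j^X(\sigma)=\sum_{l\ne j}(-L_{jl})\bigl(v_j(X^j)-v_j(X^l)\bigr)\le\frac{L_{jj}F_j}{r+1}\le\frac nrF_j\le\frac\eta4F_j .\qedhere
\]
\end{proof}

Take $\sigma$ from Lemma~\ref{lem:robin} and $\psi$ from Lemma~\ref{lem:round}. Give $C_k\setminus X_k$ for $k\in K$, and $C_k$ for $k\notin K$, to $\sigma(k)$, and distribute the pieces of $S$ by $\psi$. By additivity $h_j=h_j^C(\sigma)-h_j^X(\sigma)+h_j(\psi)$. If $j\notin W$, then $j\notin E$, so the first term vanishes by \eqref{eq:bal}, and the other two vanish because $v_j(X)=0$; thus $h_j=0$. If $j\in W$, then \eqref{eq:bal}, \eqref{eq:abs} and \eqref{eq:scale} give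
\begin{equation}\label{eq:crude}
|h_j^C(\sigma)|\le2n\kappa\delta_j\le2n\theta F_j=\frac\eta4F_j,
\end{equation}
and $h_j(\psi)\ge(\eta-2n^2\varepsilon)F_j=\frac78\eta F_j$. Hence $h_j\ge(\frac78-\frac14-\frac14)\eta F_j>0$.

\section{The money case}\label{sec:money}

Let $s^*(S)<\eta$. By Lemma~\ref{lem:dich}, $W=V$ and $\sum_{p\in S}|\varphi_j(p)-\varphi_{j^*}(p)|\le4n\eta/c$ for all $j$. Every coin is a union of pieces of $S$, so its values are known, and by the triangle inequality
\begin{equation}\label{eq:agree}
\sum_{q\in S_0}\Bigl|\frac{v_j(q)}{F_j}-\frac1{\kappa M}\Bigr|\le\frac{4n\eta}c\qquad\text{for all }j .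
\end{equation}
Let $Q_j=F_j/(\kappa M)>0$ be the average value of a coin to $j$. A coin $q$ is \emph{good} if $|v_j(q)-Q_j|\le\rho Q_j$ for all $j$. A coin that violates this condition for $j$ contributes more than $\rho/(\kappa M)$ to \eqref{eq:agree}, so there are at most $4n\eta\kappa M/(c\rho)=\kappa M/(4n^2)$ of them. Hence at most $\kappa M/(4n)$ coins are not good.

\subsection*{Surpluses measured in money}
Put $w_j(k)=e_j(k)/F_j$ and $\omega=\theta/\kappa$. By \eqref{eq:scale}, $|w_j(k)|\le\omega$ for all $j,k$, and $|w_{j^*}(k_0)|=\omega$ for some cell $k_0$. Since $w_1(k_0)=0$, the vector $w(k_0)=(w_j(k_0))_j$ has $\operatorname{osc}(w(k_0))\ge\omega$. This is where the exactness of agent $1$ and the tightness of agent $j^*$ meet: after normalization the agents still disagree about one cell by the largest possible error. For balanced $\sigma$ let $y_j(\sigma)=h_j^C(\sigma)/F_j$, and let $a(l,k)=(L^Tw(k))_l=\sum_jL_{jl}w_j(k)$. By \eqref{eq:bal} the total that payments cannot change is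
\[
T(\sigma)=\sum_jy_j(\sigma)=\sum_j\sum_kL_{j\sigma(k)}w_j(k)=\sum_ka(\sigma(k),k),
\]
and $\sum_la(l,k)=0$ for every $k$ because the row sums of $L$ vanish.

One cell can only be expected to yield a total of order $\omega$. Paying with imperfect coins costs $\rho$ times the volume of payments, which is governed by $\max_j|y_j|$. The bound \eqref{eq:crude} gives $|y_j|\le2n\kappa\omega$, and this is useless, since $\rho\kappa\ge\eta\cdot\eta^{-2}$ is large. We therefore need an assignment in which the errors nearly cancel within each agent's bundle, with a bound independent of $\kappa$; in which every agent holds enough coins; and in which the total is positive.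

\begin{lemma}\label{lem:total}
There is a balanced $\sigma$ such that
\begin{itemize}
\item[(i)] $\bigl|\sum_{\sigma(k)=l}w_j(k)\bigr|\le3n^2\omega$ for all $j,l$;
\item[(ii)] every agent gets at least $\kappa/(2n)$ cells of $K$;
\item[(iii)] $T(\sigma)\ge c\omega/(4n)$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{Cancellation.} Consider the fractional assignments $x$ of the $N$ cells with
\[
\sum_kx_{kl}=\kappa,\qquad\sum_{k\in K}x_{kl}=\frac\kappa n,\qquad\sum_kw_j(k)x_{kl}=0\qquad(j,l\in V).
\]
These are $m=n^2+2n$ equations, and $x\equiv1/n$ satisfies them because $\sum_kw_j(k)=0$. By Lemma~\ref{lem:vertex} some solution $x$ has at most $m$ fractional rows. If agent $l$ gets $n_l$ cells wholly under $x$, then $\kappa-n_l$ is a nonnegative integer, and these integers add up to the number of fractional cells. Distribute the fractional cells accordingly. The result is a balanced $\sigma_0$ that differs from $x$ in at most $m$ rows, by at most $1$ in each entry, so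
\begin{equation}\label{eq:sigma0}
\Bigl|\sum_{\sigma_0(k)=l}w_j(k)\Bigr|\le m\omega,\qquad|\sigma_0^{-1}(l)\cap K|\ge\frac\kappa n-m\qquad(j,l\in V).
\end{equation}
For an integer $t$ let $\sigma+t$ be the assignment $k\mapsto\sigma(k)+t\pmod n$. This shift permutes the bundles, so it preserves balance, \eqref{eq:sigma0}, (i) and (ii).

\emph{An exchange that moves the total.} By (L3) there is $l_0$ with $a(l_0,k_0)\ge c\omega$; shift $\sigma_0$ so that $\sigma_0(k_0)=l_0$. Since $\sum_la(l,k_0)=0$, there is $l_1\ne l_0$ with $a(l_1,k_0)\le0$. For $k'\in\sigma_0^{-1}(l_1)$ let $\sigma'$ arise from $\sigma_0$ by exchanging the owners of $k_0$ and $k'$. Then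
\[
T(\sigma_0)-T(\sigma')=a(l_0,k_0)-a(l_1,k_0)+a(l_1,k')-a(l_0,k')\ge c\omega+a(l_1,k')-a(l_0,k').
\]
The last two terms may be large for a given $k'$, but they are small on average. For every $l$, by \eqref{eq:abs}, \eqref{eq:sigma0} and $m\le2n^2$,
\[
\Bigl|\sum_{\sigma_0(k')=l_1}a(l,k')\Bigr|=\Bigl|\sum_jL_{jl}\sum_{\sigma_0(k')=l_1}w_j(k')\Bigr|\le2nm\omega\le4n^3\omega .
\]
So the average of $T(\sigma_0)-T(\sigma')$ over the $\kappa$ choices of $k'$ is at least $c\omega-8n^3\omega/\kappa$, which is at least $c\omega/2$ since $\kappa\ge16n^3/c$ by \eqref{eq:par}. Fix $k'$ with $T(\sigma_0)-T(\sigma')\ge c\omega/2$. One of $\sigma_0,\sigma'$, call it $\sigma_1$, has $|T(\sigma_1)|\ge c\omega/4$. The exchange changes the sums in \eqref{eq:sigma0} by at most $2\omega$ and the counts by at most $1$. Since $m+2\le3n^2$ for $n\ge2$, and $3n^2\le\kappa/(2n)$ by \eqref{eq:par}, $\sigma_1$ satisfies (i) and (ii).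

\emph{Fixing the sign.} As $t$ runs through $0,\dots,n-1$, the agent $\sigma_1(k)+t$ runs through $V$, so $\sum_tT(\sigma_1+t)=\sum_k\sum_la(l,k)=0$; no symmetry of $L$ is needed. If $T(\sigma_1)\ge c\omega/4$, take $\sigma=\sigma_1$. Otherwise the other $n-1$ shifts have totals adding up to at least $c\omega/4$, and one of them satisfies (iii).
\end{proof}

\subsection*{Payments}
Take $\sigma$ from Lemma~\ref{lem:total}; it is found by a search over finitely many assignments. Give each whole cell $C_k$, sliver included, to $\sigma(k)$, and write $y=y(\sigma)$. Agent $j$'s surplus is $y_jF_j=\kappa My_jQ_j$, that is, $\kappa My_j$ coins. By \eqref{eq:bal}, \eqref{eq:abs} and (i), $|y_j|\le6n^3\omega$; by (iii) the mean $\bar y=T(\sigma)/n$ is at least $c\omega/(4n^2)$. The vector $z=\kappa M(\bar y\mathbf1-y)$ has sum $0$, and $\|z\|_\infty\le12n^3\theta M$ because $\kappa\omega=\theta$. Lemma~\ref{lem:solve} gives $\tilde u$ with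
\[
L\tilde u=\kappa M(\bar y\mathbf1-y),\qquad\sum_l\tilde u_l=0,\qquad\|\tilde u\|_\infty\le\frac{12n^3\theta M}c .
\]
Rounding all entries down gives an integer sum at most $0$, and rounding all up gives one at least $0$; switching one entry at a time changes the sum by at most $1$, so some choice yields an integer vector $u$ with $\sum_lu_l=0$ and $\|u-\tilde u\|_\infty\le1$. By \eqref{eq:par}, $\theta M\ge1$ and $\kappa\ge52n^4\theta/c$, so
\[
\|u\|_\infty\le\frac{13n^3\theta M}c\le\frac{\kappa M}{4n}.
\]
By (ii) every agent holds at least $\kappa M/(2n)$ coins, of which at least $\kappa M/(4n)$ are good. So each agent $l$ with $u_l<0$ can give up $|u_l|$ good coins, and we hand them out so that each agent $l$ with $u_l>0$ receives exactly $u_l$. In the eyes of $j$, the piece of $l$ changes by $u_lQ_j$ up to an error of at most $\rho|u_l|Q_j$. The resulting allocation $A$ satisfies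
\begin{align*}
\frac{h_j(A)}{Q_j}&\ge\kappa My_j+(Lu)_j-\rho\sum_l|L_{jl}|\,|u_l|\\
&=\kappa M\bar y+(L(u-\tilde u))_j-\rho\sum_l|L_{jl}|\,|u_l|\\
&\ge\frac{c\theta M}{4n^2}-2n-\frac{26n^4\rho}c\,\theta M .
\end{align*}
The second term is the cost of indivisible coins: $2n\le c\theta M/(16n^2)$ by the choice of $M$. Without the equality in \eqref{eq:scale}, the first term could be arbitrarily small and no fixed $M$ would do. The third term is the cost of imperfect agreement: $26n^4\rho/c=c/(16n^2)$ by the choice of $\rho$. Hence $h_j(A)/Q_j\ge(\frac14-\frac1{16}-\frac1{16})c\theta M/n^2>0$ for every $j$.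

\section{Counting queries}\label{sec:count}

In every case the whole cake has been allocated in finite unions of intervals with all $h_j\ge0$. It remains to count.
\begin{itemize}
\item Step 1: at most $N$ cuts and $nN$ evaluations.
\item Step 2: at most $n/\varepsilon'$ cuts; $S'$ has at most $N+n/\varepsilon'$ pieces, each evaluated by $n$ agents.
\item Step 3: at most $nN$ cuts and $n\kappa$ evaluations.
\item Step 4: at most $\kappa M$ cuts for the coins. Agent $j\in W$ makes at most $\sum_{k\in K}v_j(X_k)/(\varepsilon F_j)=1/\varepsilon$ further marks. So $S$ has at most $\kappa M+n/\varepsilon$ pieces, each evaluated by $n$ agents.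
\end{itemize}
From the definitions, $1/\theta$ and $r$ are $\Theta(n^{10}c^{-3})$, so $\kappa=\Theta(n^{21}c^{-6})$, $N=\Theta(n^{22}c^{-6})$, $M=\Theta(n^{13}c^{-4})$, $1/\varepsilon=\Theta(n^{11}c^{-3})$, and $1/\varepsilon'=64n^3N/(c\theta)=\Theta(n^{35}c^{-10})$. Steps 1 and 3 cost $O(nN)=O(n^{23}c^{-6})$, Step 4 costs $O(n\kappa M+n^2/\varepsilon)=O(n^{35}c^{-10})$, and Step 2 costs $O(n^2/\varepsilon')=O(n^{37}c^{-10})$. This proves Theorem~\ref{thm:matrix}, and with it Theorem~\ref{thm:main}.

\section{Weighted and directed networks}\label{sec:weighted}

Let agent $i$ compare her piece with a weighted average $\sum_jP_{ij}v_i(A_j)$. If the rows of $P$ sum to $1$, the matrix $I-P$ has zero row sums but in general nonzero column sums, so (L2) fails. The remedy is to multiply the $j$th inequality by a positive number, which does not change the requirement. Recall that a nonnegative matrix $\hat P$ with row sums $1$ whose digraph $\{(i,j):\hat P_{ij}>0\}$ is strongly connected has a unique \emph{stationary distribution}, a probability vector $\pi$ with $\pi\hat P=\pi$, and that all $\pi_i$ are positive.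

\begin{theorem}\label{thm:weighted}
Let $P\ge0$ be an $n\times n$ matrix with zero diagonal and row sums at most $1$. Then an allocation with $v_i(A_i)\ge\sum_jP_{ij}v_i(A_j)$ for all $i$ can be found with a number of queries bounded in terms of $n$ and $P$ only. Precisely, let $B$ be a strongly connected component of the digraph $\{(i,j):P_{ij}>0\}$ that no arc enters from outside. If $|B|\ge2$, let $\hat P$ be $P|_{B\times B}$ with rows rescaled to sum to $1$, let $\pi$ be its stationary distribution, and let $\beta=\min\{\pi_i\hat P_{ij}:\hat P_{ij}>0\}$. Then $O(n^{57}\beta^{-10})$ queries suffice. If $|B|=1$, no queries are needed.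
\end{theorem}

\begin{proof}
Contracting the strongly connected components gives an acyclic digraph, which has a vertex without incoming arcs; so $B$ exists. Give the whole cake to $B$. An agent $i\notin B$ has $P_{ij}=0$ for all $j\in B$, so she compares $0$ with $0$. If $B=\{i\}$, the right side for $i$ is $0$ because $P_{ii}=0$. Let $b=|B|\ge2$. Each row of $P|_{B\times B}$ has a sum in $(0,1]$, so $\hat P\ge P|_{B\times B}$, and it suffices to satisfy $v_j(A_j)\ge\sum_{l\in B}\hat P_{jl}v_j(A_l)$ for $j\in B$. Let $L=\operatorname{diag}(\pi)(I-\hat P)$, a $b\times b$ matrix. Since $\pi_j>0$, the requirement is $h_j(A)\ge0$ for all $j\in B$. Property (L1) holds with $L_{jj}=\pi_j\le1$. The row sums vanish because $\hat P\mathbf1=\mathbf1$, and column $l$ sums to $\pi_l-\sum_j\pi_j\hat P_{jl}=0$. Every arc $(j,l)$ has $-(L_{jl}+L_{lj})/2\ge\beta/2$, and the arcs connect $B$, so Lemma~\ref{lem:conn} gives (L3) with $c=\beta/(2b^2)$. Theorem~\ref{thm:matrix} gives $O(b^{37}c^{-10})=O(n^{57}\beta^{-10})$ queries.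
\end{proof}

In a digraph without loops or multiple arcs, require that every agent with at least one out-neighbor value her piece at least as much as the average of her out-neighbors' pieces.

\begin{corollary}\label{cor:networks}
\begin{itemize}
\item[(1)] Let $w\ge0$ be symmetric with zero diagonal and $P_{ij}=w_{ij}/\sum_lw_{il}$, with row $i$ equal to $0$ if $\sum_lw_{il}=0$. The number of queries in Theorem~\ref{thm:weighted} is polynomial in $n$ and $w_{\max}/w_{\min}$, the ratio of the largest to the smallest positive weight.
\item[(2)] For digraphs in which every vertex has equal in-degree and out-degree, polynomially many queries suffice.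
\item[(3)] For arbitrary digraphs, $n^{O(n)}$ queries suffice.
\end{itemize}
\end{corollary}

\begin{proof}
(1) Let $B$ be a component of the graph of positive weights, $|B|\ge2$, and $w(B)=\sum_{i,l\in B}w_{il}\le n^2w_{\max}$. Then $\hat P=P|_{B\times B}$, and $\pi_i=\sum_lw_{il}/w(B)$ is stationary, since $\sum_i\pi_iP_{ij}=\sum_iw_{ij}/w(B)=\pi_j$ by symmetry. So $\pi_iP_{ij}=w_{ij}/w(B)$ and $\beta\ge w_{\min}/(n^2w_{\max})$.

(2) Give the cake to one component $B$ of the underlying undirected graph; no arc joins $B$ to its complement. If $b=|B|\ge2$, let $L_{jj}$ be the out-degree of $j$, let $L_{jl}=-1$ for arcs $(j,l)$, and let all other entries be $0$. Then (L1) holds, the row sums vanish, and column $l$ sums to the out-degree minus the in-degree of $l$, which is $0$. Lemma~\ref{lem:conn} with $\mu=1/2$ gives $c=1/(2b^2)$, and Theorem~\ref{thm:matrix} applies.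

(3) Let $P_{ij}$ be the reciprocal of the out-degree of $i$ for arcs $(i,j)$ and $0$ otherwise. The positive entries of $\hat P$ are at least $1/n$, so $\pi_j\ge\pi_i\hat P_{ij}\ge\pi_i/n$ for every arc $(i,j)$ in $B$. Some $\pi_a$ is at least $1/n$, and every $i\in B$ is reached from $a$ by a path with at most $n-1$ arcs. Hence $\pi_i\ge n^{-n}$ and $\beta\ge n^{-n-1}$.
\end{proof}

\section{When strict inequality is possible}\label{sec:strict}

The dichotomy also shows that the obstruction in Example~\ref{ex:identical} is the only obstruction to strictness.

\begin{theorem}\label{thm:strict}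
Let $G$ be an undirected simple graph. An allocation in which every non-isolated agent $i$ has $v_i(A_i)>\frac1{|N(i)|}\sum_{j\in N(i)}v_i(A_j)$ exists if and only if every connected component of $G$ with at least two agents contains two agents with different valuations.
\end{theorem}

\begin{proof}
Let $L$ be the Laplacian of $G$; we want $h_j>0$ for all non-isolated $j$. If all agents of a component $B$ with $|B|\ge2$ have the same valuation, their surpluses add up to $0$ by Example~\ref{ex:identical}, so they are not all positive.

Conversely, let $B_1,\dots,B_t$ be the components with at least two agents; if $t=0$ there is nothing to prove. Borel probability measures on $[0,1]$ that agree on all intervals coincide, so each $B_i$ contains agents $j_i,j_i'$ with $d_i=|v_{j_i}(J_i)-v_{j_i'}(J_i)|>0$ for some interval $J_i$. Let $c=n^{-2}$, choose $\eta>0$ with $\eta\le c/(2n)$ and $4n\eta/c<\min_id_i$, and then $\varepsilon>0$ with $2n^2\varepsilon<\eta/t$. Let $S$ be the partition of the cake defined by the endpoints of all $J_i$ and by the marks of all agents in steps of $\varepsilon$.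

The Laplacian of $B_i$ satisfies (L3) with constant $|B_i|^{-2}\ge c$, hence with constant $c$, and the conditions on $\eta$ remain true when $n$ is replaced by $|B_i|\le n$ and $c$ is kept. Corollary~\ref{cor:dich} for the agents of $B_i$, with $Y=J_i$, gives a fractional assignment $x^{(i)}$ of $S$ to the agents of $B_i$ with $s_j(x^{(i)})\ge\eta$ for all $j\in B_i$. The components now share every piece equally: extend each $x^{(i)}$ by $0$ and let $x=\frac1t\sum_ix^{(i)}$. For $j\in B_i$ we have $L_{jl}=0$ unless $l\in B_i$, so $s_j(x)=s_j(x^{(i)})/t\ge\eta/t$. Lemma~\ref{lem:round}, which needs only $|L_{jl}|\le n$, turns $x$ into an allocation with $h_j\ge\eta/t-2n^2\varepsilon>0$ for every non-isolated $j$.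
\end{proof}

\begin{thebibliography}{1}
\bibitem{TF} Jamie Tucker-Foltz, \emph{Thou Shalt Covet The Average Of Thy Neighbors' Cakes}, arXiv:2106.11178 (2021).
\end{thebibliography}
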